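# Fractional moments of the mass of a small ball under the critical $2d$ Stochastic Heat Flow

## 1. The guess $\epsilon^{2h}$, and what singularity and integer moments say about it

The Critical $2d$ Stochastic Heat Flow (SHF) $\mathscr Z^\theta=(\mathscr Z^\theta_{s,t}(\mathrm dx,\mathrm dy))_{0\le s\le t}$, $\theta\in\mathbb R$, constructed by Caravenna, Sun and Zygouras, is a random measure-valued process on $\mathbb R^2\times\mathbb R^2$. It is the critical-window scaling limit of the solutions of the mollified equation $\partial_tu=\frac12\Delta u+\beta\xi u$ in two space dimensions ($\xi$ is space-time white noise) or, equivalently, of directed polymer partition functions. We use it only through the polymer limit recalled in Section 2. For $t>0$ and a Borel set $A\subset\mathbb R^2$ put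
$$\mathscr Z^\theta_t(A):=\mathscr Z^\theta_{0,t}(A\times\mathbb R^2).$$
The mean of the SHF is explicit: with $g_t(x)=\frac1{2\pi t}e^{-|x|^2/(2t)}$,
$$\mathbb E[\mathscr Z^\theta_{s,t}(\mathrm dx,\mathrm dy)]=\tfrac12\,g_{\frac12(t-s)}(y-x)\,\mathrm dx\,\mathrm dy .\tag{1.1}$$
Integrating out $y$ gives $\mathbb E[\mathscr Z_t^\theta(B(x,\epsilon))]=\frac{\pi\epsilon^2}2$. Fix $t,\theta,x$ and write
$$X=\mathscr Z^\theta_t(B(x,\epsilon)),\qquad M=\frac{X}{\pi\epsilon^2/2},\qquad \mathbb E M=1,\qquad \ell=\log\tfrac1\epsilon,\qquad a_h=\frac{h(h-1)}2 .$$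

How large is $\mathbb E[X^h]$ for $h\in[0,1]$? A first guess is the $h$-th power of the mean: $\mathbb E[X^h]$ is of order $\epsilon^{2h}$, that is, $\mathbb E[M^h]$ is of order $1$. We test it.

*The cases $h=0$ and $h=1$.* The guess is exact (with $z^0:=1$). For $0<h<1$, Jensen's inequality gives $\mathbb E[M^h]\le1$, which is consistent.

*The case $0<h<1$.* The marginals $\mathscr Z^\theta_t$ are almost surely singular with respect to Lebesgue measure, and they are locally finite, since their mean is. By the Lebesgue differentiation theorem, almost surely the ratio $\mathscr Z^\theta_t(B(x,\epsilon))/|B(x,\epsilon)|$ tends to $0$ for Lebesgue-almost every $x$. By Fubini, for almost every $x$ we have $M\to0$ almost surely as $\epsilon\to0$. Since $\mathbb EM=1$, the family $M^h$ is uniformly integrable for $h<1$, so $\mathbb E[M^h]\to0$. The first guess is false for such $x$: there is a loss, and the question is its size.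

*Integers $h\ge2$.* Here it is known that
$$\mathbb E[X^h]=\epsilon^{2h}\,(\log\tfrac1\epsilon)^{a_h+o(1)}\qquad(\epsilon\to0).\tag{1.2}$$
The polynomial $a_h$ vanishes at $h=0$ and $h=1$, where it is right, and is negative in between, where we have just seen a loss. So a second guess is that (1.2) persists for $h\in[0,1]$. This is the conjecture in Ziyang Liu and Nikos Zygouras, *On the moments of the mass of shrinking balls under the Critical $2d$ Stochastic Heat Flow*, arXiv:2410.14601 (2024).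

**What interpolation gives.** A sensible first approach is Hölder's inequality between moments. For $h\in[0,1)$ write $1=\vartheta h+(1-\vartheta)2$ with $\vartheta=\frac1{2-h}$. Then $1=\mathbb EM\le(\mathbb EM^h)^{\vartheta}(\mathbb EM^2)^{1-\vartheta}$, so by (1.2) with $h=2$
$$\ell^{-(1-h)-o(1)}\le(\mathbb EM^2)^{-(1-h)}\le\mathbb E[M^h]\le1 .$$
With $k\ge3$ in place of $2$ the lower exponent is $-\frac k2(1-h)$, which is worse. The conjectured exponent $-\frac12h(1-h)$ lies strictly between $-(1-h)$ and $0$ for $0<h<1$.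

**Why the exponents of integer moments cannot suffice.** For $\ell\ge2$ let $\widetilde M$ take the value $\ell^j$ with probability $c\,\ell^{-j(j+1)/2}$, $j=0,1,2,\dots$. Here $c^{-1}=\sum_{j\ge0}\ell^{-j(j+1)/2}\in[1,2]$. Since $kj-\frac{j(j+1)}2=a_k-\frac{(j-k)(j-k+1)}2$,
$$\mathbb E[\widetilde M^k]=c\,\ell^{a_k}\sum_{j\ge0}\ell^{-(j-k)(j-k+1)/2},$$
and for integer $k\ge1$ the last sum is between $1$ and $2\sum_{i\ge0}\ell^{-i(i+1)/2}\le4$. So every integer moment has order $\ell^{a_k}$. In particular the mean is between $1$ and $2$ (for $k=1$ it equals $c(1+c^{-1})=1+c$). Dividing by the mean makes it exactly one. But for $h\in[0,1]$ we have $\frac12\le c\le\mathbb E[\widetilde M^h]\le(\mathbb E\widetilde M)^h\le2$, so the exponent is $0$. On the other hand, a log-normal variable $e^{\sqrt v\,G-v/2}$ with $G$ standard Gaussian and $v=\log\ell$ has $h$-th moment exactly $e^{va_h}=\ell^{a_h}$ for all $h\ge0$. Two laws have the same exponents at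 all integers and different ones inside $(0,1)$. To decide we must look at how the mass is produced. The conjecture turns out to be true, in a stronger form.

**Theorem 1.** There are $\epsilon_0,c,C\in(0,\infty)$, depending only on $\theta,t$, such that for all $h\in[0,1]$, $\epsilon\in(0,\epsilon_0)$
$$c\,\epsilon^{2h}(\log\tfrac1\epsilon)^{a_h}\le\mathbb E[\mathscr Z^\theta_t(B(x,\epsilon))^h]\le C\,\epsilon^{2h}(\log\tfrac1\epsilon)^{a_h}.$$
In particular the conjecture holds.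

**Theorem 2.** For every $H<\infty$ the same holds for all $h\in[0,H]$, with $\epsilon_0,c,C$ depending on $\theta,t,H$.

**Corollary 3.** For every $\gamma>-\frac12$, as $\epsilon\to0$,
$$\mathbb P\big(\mathscr Z^\theta_t(B(x,\epsilon))\ge\epsilon^2(\log\tfrac1\epsilon)^\gamma\big)=(\log\tfrac1\epsilon)^{-\frac12(\gamma+\frac12)^2+o(1)}.$$

## 2. A polymer mass with mean one

This section replaces $X$ by a discrete quantity on which we can compute.

Let $S$ be the simple random walk on $\mathbb Z^2$, $q_n(v)=P(S_n=v\mid S_0=0)$, and let $\omega(n,z)$ be i.i.d. standard Gaussians. $\mathbb P,\mathbb E$ refer to $\omega$, and $P,E$ to walks. Put $R_n=\sum_{m=1}^nq_{2m}(0)$ and choose $\beta=\beta_N$ by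
$$\sigma^2=\sigma_N^2:=e^{\beta_N^2}-1=\frac1{R_N}\Big(1+\frac\theta{\log N}\Big).\tag{2.1}$$
Let
$$Z_{0,n}(w,z)=E\big[e^{\sum_{i=1}^{n-1}(\beta\omega(i,S_i)-\beta^2/2)}1_{S_n=z}\,\big|\,S_0=w\big],\qquad u_{m,n}(w)=E\big[e^{\sum_{i=m+1}^{m+n}(\beta\omega(i,S_i)-\beta^2/2)}\,\big|\,S_m=w\big].$$
Since $\mathbb Ee^{\beta\omega-\beta^2/2}=1$, we have $\mathbb Eu_{m,n}(w)=1$. For example, $u_{0,1}(w)=\frac14\sum_{z\sim w}e^{\beta\omega(1,z)-\beta^2/2}$ and $\mathbb E[u_{0,1}(w)^2]=1+\frac{\sigma^2}4$. The only correction comes from two independent walks meeting at time $1$, which has probability $q_2(0)=\frac14$.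

**Input** (Caravenna–Sun–Zygouras, *The critical 2d Stochastic Heat Flow*, Invent. Math. 233 (2023), Thm 1.1). The measures $\mathscr Z_{N;0,t}(\mathrm dx,\mathrm dy)=\frac N4Z_{0,[[Nt]]}([[\sqrt Nx]],[[\sqrt Ny]])\,\mathrm dx\,\mathrm dy$ converge in law (vague topology) to $\mathscr Z^\theta_{0,t}$. Here $[[\cdot]]$ is the nearest point of $2\mathbb Z$, respectively of $\mathbb Z^2_{\rm even}=\{v:v_1+v_2\text{ even}\}$.

**Reduction.** Let $B=B(x,\epsilon)$, $N_*=[[Nt]]-1$, $U$ uniform on $B$, and $\mu_0$ the law of $[[\sqrt NU]]$. The rescaled cells of $\mathbb Z^2_{\rm even}$ have area $2/N$. Hence integrating out $y$ gives $\frac N4\cdot\frac2N\sum_zZ_{0,[[Nt]]}(w,z)=\frac12u_{0,N_*}(w)$, and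
$$X_N:=\mathscr Z_{N;0,t}(B\times\mathbb R^2)=\tfrac12\int_Bu_{0,N_*}([[\sqrt Nx']])\,\mathrm dx'=\frac{\pi\epsilon^2}2M_*,\qquad M_*:=\sum_w\mu_0(w)u_{0,N_*}(w),\qquad\mathbb EM_*=1.$$

*$X_N\to X$ in law.* Vague convergence does not directly test the set $B\times\mathbb R^2$, so we approximate it from inside. Take $B$ open; this makes no difference, since the mean measure has a density. Let $f\in C_c$ with $0\le f\le1_{B\times\mathbb R^2}$. By the local limit theorem $\mathbb E\mathscr Z_N(f)\to\mathbb E\mathscr Z(f)$, so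
$$\mathbb E|X_N-\mathscr Z_N(f)|=\tfrac{|B|}2-\mathbb E\mathscr Z_N(f)\longrightarrow\tfrac{|B|}2-\mathbb E\mathscr Z(f)=\mathbb E|X-\mathscr Z(f)|,$$
and the right side is as small as we like, by letting $f\uparrow1_{B\times\mathbb R^2}$. For a bounded Lipschitz $F$, compare $\mathbb EF(X_N)$ with $\mathbb EF(\mathscr Z_N(f))$, then with $\mathbb EF(\mathscr Z(f))$, then with $\mathbb EF(X)$. The middle comparison tends to $0$ because $\mathscr Z_N(f)\to\mathscr Z(f)$ in law. So $X_N\to X$ in law.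

*Moments.* Since $\mathbb EX_N=\frac{|B|}2$ for all $N$, $X_N^h$ is uniformly integrable for $h<1$, so $\mathbb E[X_N^h]\to\mathbb E[X^h]$ for $h\in[0,1)$. For $h=1$ both sides equal $|B|/2$. With $\ell_0:=2\log\frac1\epsilon$, **Theorem 1 follows from** the claim
$$\mathbb E[M_*^h]\asymp\ell_0^{a_h}\quad\text{for }\epsilon<\epsilon_0,\ N\ge N_0(\epsilon),\ \text{with constants independent of }\epsilon,N,h.\tag{2.2}$$
Indeed $(\pi/2)^h$ and $2^{a_h}$ are bounded above and below.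

**Conventions.** $C,c$ are constants depending only on $\theta,t$ (absolute where stated), plus indicated subscripts, and may change from line to line. "$N$ large" means $N\ge N_0$, where $N_0$ may depend on everything else including $\epsilon$, but never on a profile $\nu$ (see Section 6) or on $h$.

## 3. Many windows of small variance instead of one of large variance

Let $Y>-1$ be centered. The Taylor expansion
$$(1+Y)^h=1+hY+a_hY^2+\cdots\tag{3.1}$$
contains exactly our exponent: if $Y$ is small with variance $\eta$, then $\mathbb E(1+Y)^h\approx1+a_h\eta$. Applied once, with $1+Y=M_*$, this is useless, because the variance of $M$ is $\ell^{1+o(1)}\to\infty$ by (1.2). But if $M_*$ were a product of factors $1+Y_k$ with independent small $Y_k$ of variance $\eta_k$, we would get $\prod_k(1+a_h\eta_k)\approx e^{a_h\sum\eta_k}$, for every real $h$. The target is $\sum_k\eta_k\approx\log\ell_0$.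

The factors come from running the polymer through time scales $Ne^{-\ell_k}$ with $\ell_k$ decreasing from $\ell_0$, that is, starting at time $N\epsilon^2$, the diffusive time of the ball. Two independent walks that start at distance about $\sqrt Ne^{-\ell_k/2}$ and run until $Ne^{-\ell_{k+1}}$ have expected number of meetings about $\frac1\pi(\ell_k-\ell_{k+1})$. Each first meeting carries a total weight about $\pi/\ell_{k+1}$ of further meetings, as we shall prove. So the relative variance of one window should be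
$$\frac{\ell_k-\ell_{k+1}}{\ell_{k+1}},\qquad\text{and}\qquad\sum_k\frac{\ell_k-\ell_{k+1}}{\ell_k}\approx\int\frac{\mathrm d\ell}\ell=\log\frac{\ell_0}{\ell_K}.$$

The width of the windows matters. Suppose $\ell_k-\ell_{k+1}=\eta\ell_k$ with $\eta$ constant, and each window has a relative error $O(\eta^{3/2})$ from the cubic term in (3.1). Then there are about $\eta^{-1}\log\ell_0$ windows, and the total error is a factor $\ell_0^{O(\sqrt\eta)}$, not a constant. We take
$$\eta_k=\ell_k^{-1/4},\qquad\ell_{k+1}=(1-\eta_k)\ell_k=\ell_k-\ell_k^{3/4},$$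
for which $\sum_k\eta_k^{3/2}$ is bounded (see (8.3)).

One obstacle remains. The increments are not independent: the variance of $Y_k$ given the past depends on the *profile*, the normalized distribution of the polymer endpoint at the start of the window. If the profile is a single point, the variance of the next increment tends to infinity with $N$ (example after (6.2)). The way past this is a class of good profiles with two properties: from a good profile the variance is $\eta_k(1+O(\eta_k))$ and all higher moments are small, and a good profile is followed by a bad one with probability smaller than any fixed power of $1/\ell_k$. Sections 4–7 prove these properties, and Section 8 multiplies the windows.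

## 4. Five estimates for the planar walk

This section collects the random walk facts. In the coordinates $v\mapsto(v_1+v_2,v_1-v_2)$, $S$ is a pair of independent simple walks $\xi$ on $\mathbb Z$, and $(v_1+v_2)^2+(v_1-v_2)^2=2|v|^2$. All constants here are absolute.

**(R1)** $q_m(v)\le\frac C{1+m}e^{-|v|^2/(C(1+m))}$, $m\ge0$. *Proof.* The cases $m=0,1$ are trivial. For $m\ge2$ it suffices that $P(\xi_m=k)\le\frac C{\sqrt m}e^{-k^2/(Cm)}$. Split $[0,m]$ into two halves. If $\xi_m=k$, one of the two increments is $\ge|k|/2$ in absolute value, which has probability at most $2e^{-k^2/(8m)}$ by Hoeffding. The other increment then has a prescribed value, which has probability at most $Cm^{-1/2}$.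

**(R2)** $q_{2a}(v)=\frac1{\pi a}e^{-|v|^2/(2a)}+O(a^{-2})$ for $v\in\mathbb Z^2_{\rm even}$, $a\ge1$. This is the product of two one-dimensional local limit theorems $P(\xi_{2a}=2k)=\frac1{\sqrt{\pi a}}e^{-k^2/a}+O(a^{-3/2})$, with $k_1^2+k_2^2=|v|^2/2$. Also $q_{2a}(v)\le q_{2a}(0)$ by Cauchy–Schwarz. Hence $R_n=\frac1\pi\log n+c_0+O(\frac1n)$.

**(R3)** $\sup_z\sum_yq_b(y)(1+|y-z|)^{-\alpha}\le C(1+b)^{-\alpha/2}$, $\alpha\in[0,1]$. *Proof.* If $|y-z|^2>b$, then $(1+|y-z|)^{-\alpha}\le(1+b)^{-\alpha/2}$. The other $y$ contribute at most $\frac C{1+b}\sum_{|v|^2\le b}(1+|v|)^{-\alpha}\le\frac C{1+b}(1+\sqrt b)^{2-\alpha}\le C(1+b)^{-\alpha/2}$.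

**(R4)** $\sum_{a\ge0}q_{2a}(v)(1+a)^{-\alpha/2}\le\frac C\alpha(1+|v|)^{-\alpha}$, $\alpha\in(0,1]$. *Proof.* Terms with $1+a\ge(1+|v|)^2$ give at most $C\sum(1+a)^{-1-\alpha/2}\le\frac C\alpha(1+|v|)^{-\alpha}$. The other terms exist only if $|v|\ge1$. For them (R1) and $e^{-u}\le u^{-1}$ give $q_{2a}(v)\le C|v|^{-2}$, so they sum to at most $C|v|^{-2}(1+|v|)^{2-\alpha}\le C(1+|v|)^{-\alpha}$.

**(R5)** Let $\mathcal G_n(v)=\sum_{a=1}^nq_{2a}(v)$, $v\in\mathbb Z^2_{\rm even}$. Then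
$$\tfrac1\pi\log\tfrac n{1+|v|^2}-C\le\mathcal G_n(v)\le\tfrac1\pi\log_+\tfrac n{1+|v|^2}+C.$$
*Proof.* Let $R=1+|v|^2$. Terms with $a\le R$ are at most $C/R$ each (as in (R4) if $v\ne0$; if $v=0$ only $a=1$ occurs), so they contribute $O(1)$. For $a>R$, (R2) gives $q_{2a}(v)=\frac1{\pi a}+O(\frac R{a^2})$. If $n\ge R$, summing over $R<a\le n$ gives $\frac1\pi\log\frac nR+O(1)$. If $n<R$, the claim follows from $0\le\mathcal G_n\le C$.

## 5. Renewal sums at the critical coupling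

This section computes the total weight of repeated meetings of two walks that have just met. Let
$$p(m)=\sigma^2q_{2m}(0)\le\frac{C_0\sigma^2}m,\quad U(k)=\sum_{r\ge0}p^{*r}(k)\ (U(0)=1),\quad\lambda_n=\sigma^2\sum_{k=0}^nU(k),\quad\rho_k=\sigma^2R_k=\sum_{m\le k}p(m).$$
For example $U(1)=p(1)=\frac{\sigma^2}4$ and $U(2)=p(2)+p(1)^2=\frac{9\sigma^2}{64}+\frac{\sigma^4}{16}$: from time $0$ to time $2$ one may meet at the end only, or also at time $1$. Note $\lambda_n$ is nondecreasing in $n$, and $\sigma^2\log N\to\pi$ by (R2).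

From (2.1), $1-\rho_n=\frac{R_N-R_n}{R_N}(1+\frac\theta{\log N})-\frac\theta{\log N}$. By (R2), for fixed $0<s_1<s_2\le1$,
$$\log N\,(1-\rho_n)=\log\tfrac Nn-\theta+o_N(1)\quad\text{uniformly in }n\in[s_1N,s_2N].\tag{5.1}$$
Moreover $\pi(R_N-R_k)\ge\max(0,\log\frac Nk-C)$, and $\frac{\log N}{\pi R_N}(1+\frac\theta{\log N})\ge\frac12$ for $N$ large. So, with some $C_\theta\ge0$,
$$\log N\,(1-\rho_k)\ge\tfrac12\log\tfrac Nk-C_\theta\quad\text{for all }1\le k\le N,\ N\ge N_0(\theta).\tag{5.2}$$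

**Lemma 1.** There are absolute $C_1,C'$ such that:

(i) If $\log\frac1{s_2}-\theta\ge C_1$, then for $N$ large and $n\in[s_1N,s_2N]$, with $\mathsf L=\log\frac Nn-\theta$: $\ \frac\pi{\mathsf L}(1-\frac{C_1}{\mathsf L})\le\lambda_n\le\frac\pi{\mathsf L}(1+\frac{C_1}{\mathsf L})$.

(ii) If $\rho_k+C'\sigma^2<1$, then $U(k)\le\frac{C\sigma^2}k(1-\rho_k-C'\sigma^2)^{-2}$, $k\ge1$, with $C$ absolute. In the setting of (i), $\sigma^2U(k)\le\frac{C_1}{k\mathsf L^2}$ for $1\le k\le n$.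

(iii) For $\kappa\ge1$, $y=N/\kappa$, $N$ large: $\hat p:=\sum_mp(m)e^{-m/y}$ satisfies $\log N(1-\hat p)\ge\frac12\log\kappa-C_\theta$ (with $C_\theta$ enlarged). Hence, if the right side is positive, $\sigma^2\sum_kU(k)e^{-k/y}=\frac{\sigma^2}{1-\hat p}\le\frac{2\pi}{\frac12\log\kappa-C_\theta}$. In particular $\lambda_{N_*}\le C$.

**Proof of (i).** *Upper bound.* Since $\sum_{k\le n}p^{*r}(k)\le\rho_n^r$, we have $\sum_{k\le n}U(k)\le\frac1{1-\rho_n}$. *Lower bound.* Use $1_{s\le n}\ge1-\frac sn$ for the sum $s=m_1+\dots+m_r$, together with $\sum_{m\le n}mp(m)\le C_0\sigma^2n$: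
$$\sum_{k\le n}U(k)\ge\sum_r\Big[\rho_n^r-\frac1n\sum_{m_1,\dots,m_r\le n}(m_1+\dots+m_r)\prod_ip(m_i)\Big]\ge\sum_r\big[\rho_n^r-C_0\sigma^2r\rho_n^{r-1}\big]=\frac1{1-\rho_n}\Big(1-\frac{C_0\sigma^2}{1-\rho_n}\Big).$$
By (5.1), $\frac{\sigma^2}{1-\rho_n}=\frac{\pi+o(1)}{\mathsf L+o(1)}$, where $C_1\le\mathsf L\le\log\frac1{s_1}-\theta$ stays bounded as $N\to\infty$. So both bounds follow for $C_1$ large and $N$ large.

**Proof of (ii).** The point is to isolate the largest jump. $p^{*r}(k)$ is the sum of $\prod_ip(m_i)$ over $(m_1,\dots,m_r)$ with sum $k$. In each tuple some entry is maximal, and the summand is invariant under permutations. So $p^{*r}(k)$ is at most $r$ times the sum over tuples whose last entry $j$ is maximal. Let $j\in(k2^{-i-1},k2^{-i}]$, $i\ge0$; then $p(j)\le C_0\sigma^22^{i+1}/k$. The other $r-1$ entries determine $j$. If $i=0$ they are at most $k$ and contribute at most $\rho_k^{r-1}$. If $i\ge1$ they are at most $y:=k2^{-i}$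 and their sum $k-j$ is at least $k/2$, so inserting the factor $e^{2(\sum m-k/2)/y}\ge1$ they contribute at most
$$e^{-k/y}\Big(\sum_{m\le y}p(m)e^{2m/y}\Big)^{r-1}\le e^{-2^i}(\rho_k+C'\sigma^2)^{r-1},$$
by the convexity bound $e^{2u}\le1+(e^2-1)u$ on $[0,1]$ and $\sum_{m\le y}p(m)\frac my\le C_0\sigma^2$. As $\sum_i2^{i+1}e^{-2^i}<\infty$, $p^{*r}(k)\le Cr\frac{\sigma^2}k(\rho_k+C'\sigma^2)^{r-1}$. Summing over $r\ge1$ gives the first claim. In the setting of (i), $\rho_k\le\rho_n$, and $\log N(1-\rho_n-C'\sigma^2)=\mathsf L-\pi C'+o(1)\ge\frac12\mathsf L$ if $C_1$ is large. With $\sigma^2\log N\to\pi$ the second claim follows, enlarging $C_1$.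

**Proof of (iii).** $\hat p\le\rho_{\lfloor y\rfloor}+\sum_{m>y}\frac{C_0\sigma^2}me^{-m/y}\le\rho_{\lfloor y\rfloor}+C\sigma^2$; now use (5.2) and $\sigma^2\log N\le C$. The generating function is $\sum_kU(k)e^{-k/y}=\sum_r\hat p^r=\frac1{1-\hat p}$, and $\sigma^2\log N\le2\pi$. Choosing $\kappa=\kappa(\theta)$ with $\frac12\log\kappa-C_\theta\ge1$ gives $\lambda_{N_*}\le e^{N_*/y}\cdot2\pi\le C$. $\square$

## 6. Coincidences of replicas, runs, and a chain bound

**The expansion.** We express moments of $u-1$ through meetings of independent walks. Let $S^1,\dots,S^p$ be independent walks started at $x_1,\dots,x_p$ in one parity class of $\mathbb Z^2$. If $c$ walks are at one site, the Gaussian expectation there is $\mathbb E[e^{c\beta\omega-c\beta^2/2}]=e^{\beta^2c(c-1)/2}=(1+\sigma^2)^{c(c-1)/2}$, one factor $1+\sigma^2$ per coinciding pair. Hence for $J\subset\{1,\dots,p\}$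
$$\mathbb E\Big[\prod_{i\in J}u_{0,n}(x_i)\Big]=E_x\Big[\prod_{m=1}^n\prod_{i<j\in J}(1+\sigma^21_{S^i_m=S^j_m})\Big]=\sum_D\sigma^{2|D|}P_x(D),$$
where $D$ runs over finite sets of elements $(m,\{i,j\})$, $1\le m\le n$, $i\ne j\in J$, and $P_x(D)$ is the probability that all coincidences in $D$ occur. Let $\mathrm{supp}\,D$ be the union of the pairs in $D$. Expanding $\prod_i(u_{0,n}(x_i)-1)=\sum_J(-1)^{p-|J|}\prod_{i\in J}u_{0,n}(x_i)$ and using $\sum_{J\supset\mathrm{supp}D}(-1)^{p-|J|}=1_{\mathrm{supp}D=\{1,\dots,p\}}$,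
$$\mathbb E\Big[\prod_{i=1}^p(u_{0,n}(x_i)-1)\Big]=\sum_{D:\,\mathrm{supp}D=\{1,\dots,p\}}\sigma^{2|D|}P_x(D).\tag{6.1}$$

**Profiles and the exact second moment.** A *profile* $\nu$ is a finitely supported probability on one parity class. This covers all cases needed, since $\mu_0$ has finite support and walks have bounded steps. Write $Y_n(\nu)=\sum_w\nu(w)(u_{0,n}(w)-1)$. Double integrals $\iint F(x-y)\,\nu\nu$ mean $\sum_{x,y}\nu(x)\nu(y)F(x-y)$. For $p=2$ sum (6.1) over the first and last coincidence times $a\le b$. Since $S^1-S^2$ at time $m$ has the law of $x_1-x_2+S_{2m}$, summing over the intermediate times gives the weight $q_{2a}(x_1-x_2)\,\sigma^2U(b-a)$, so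
$$\mathbb E[Y_n(\nu)^2]=\iint V_n(x-y)\,\nu\nu,\quad V_n(v)=\sum_{a=1}^nq_{2a}(v)\lambda_{n-a},\qquad\lambda_{\lfloor n/2\rfloor}\mathcal G_{\lfloor n/2\rfloor}\le V_n\le\lambda_n\mathcal G_n.\tag{6.2}$$
The bounds hold because $\lambda$ is nondecreasing and $n-a\ge\lfloor n/2\rfloor$ for $a\le\lfloor n/2\rfloor$.

*Example: a one-point profile.* If $\nu=\delta_0$ and $n\in[s_1N,s_2N]$ with fixed $0<s_1<s_2$, where $\log\frac1{s_2}-\theta$ is large, then $\mathbb E[Y_n^2]\ge\lambda_{\lfloor n/2\rfloor}R_{\lfloor n/2\rfloor}$. Here $\lambda_{\lfloor n/2\rfloor}$ is bounded below by Lemma 1(i), and $R_{\lfloor n/2\rfloor}\to\infty$. The variance is unbounded as $N\to\infty$.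

*Example: the whole time in one window, $h=2$ by hand.* Let $\nu=\mu_0$, $n=N_*$. Fix $\delta\le t/3$ with $\log\frac1\delta-\theta\ge2C_1$. For $N$ large and $a\le\delta N$ we have $n-a\ge\lfloor\delta N\rfloor$, so $V_n\ge\lambda_{\lfloor\delta N\rfloor}\mathcal G_{\lfloor\delta N\rfloor}$, with $\lambda_{\lfloor\delta N\rfloor}\ge c$ by Lemma 1(i). Two points of $\mathrm{supp}\,\mu_0$ are at distance at most $2\sqrt N\epsilon+2$, so $1+|v|^2\le9N\epsilon^2$ for $N$ large, and (R5) gives $\mathcal G_{\lfloor\delta N\rfloor}\ge\frac1\pi\ell_0-C$. Hence $\mathbb E[(M_*-1)^2]\ge c\,\ell_0-C$: exponent at least $1=a_2$, and a variance far too large for (3.1).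

**Runs.** For $p>2$ we need an organized upper bound on (6.1). Order $D\ne\emptyset$ by time, ties by a fixed order of pairs, and split it into maximal runs of equal pairs $e_1,\dots,e_r$ ($e_s\ne e_{s+1}$). Let run $s$ have first and last times $a_s\le b_s$. Times are strictly increasing within a run, and $b_s\le a_{s+1}$. For instance, with the tie order $\{1,2\}<\{1,3\}$, the set $\{(2,\{1,2\}),(5,\{1,2\}),(5,\{1,3\}),(9,\{1,2\})\}$ has three runs, $\{1,2\},\{1,3\},\{1,2\}$, with $(a_s,b_s)=(2,5),(5,5),(9,9)$.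

**Definition (run structure).** A run structure with pairs $e_1,\dots,e_r$ ($e_s\ne e_{s+1}$) is any choice, for each $s$, of a strictly increasing finite nonempty sequence of times in $\{0,1,2,\dots\}$ with first and last elements $a_s,b_s$, such that $b_s\le a_{s+1}$ for $s<r$. Each $D\neq\emptyset$ gives a run structure, from which $D$ is recovered. For a structure, $|D|$ denotes the total number of times, and $P_x(D)$ the probability that all its coincidences occur. For $\chi:\mathbb N_0\to[0,1]$, with $b_0:=0$, let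
$$W_\chi^{e_1\dots e_r}(x)=\sum\sigma^{2|D|}P_x(D)\prod_{s=1}^r\chi(b_s-b_{s-1}),$$
the sum over run structures with pairs $e_1,\dots,e_r$. If $\chi=1_{[0,n]}$ or $\chi(b)=e^{-b/y}$, then $\chi(b_r)\le\prod_s\chi(b_s-b_{s-1})$.

A naive bound would treat each run separately and take the supremum over the distance $v$ at which its pair starts. It breaks at once: a run costs $\lambda_n\mathcal G_n(v)$, and $\mathcal G_n(0)=R_n\to\infty$ with $N$. But at least one walk of the next pair did not take part in the current run, so its position is spread out by the heat kernel. The following lemma uses this through a weight $\Phi$ of the distance.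

**Lemma 2 (chain bound).** Let $\chi=1_{[0,n]}$ or $\chi(b)=e^{-b/y}$. Suppose $\Phi\ge0$ on $\mathbb Z^2$ is even and $\psi$ satisfies

(S1) $\sup_z\sum_vq_b(v)\Phi(v-z)\le\psi(b)$ for all $b$ with $\chi(b)>0$;

(S2) $\sum_{0\le a\le b}q_{2a}(v)\,\sigma^2U(b-a)\,\chi(b)\max(1,\psi(b))\le\Gamma\Phi(v)$ for all $v\in\mathbb Z^2_{\rm even}$ (sum over both $a$ and $b$; terms with $\chi(b)=0$ are omitted).

Then $W_\chi^{e_1\dots e_r}(x)\le\Gamma^r\Phi(x_i-x_j)$, where $e_1=\{i,j\}$.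

**Proof.** As for (6.2), summing over the intermediate times of run 1 with given $a_1=a$, $b_1=b$ gives the weight $q_{2a}(x_i-x_j)\sigma^2U(b-a)$. For $r=1$, (S2) is the claim. For $r\ge2$ use the Markov property at time $b=b_1$ and induction. With times measured from $b$, the remaining runs form a run structure with pairs $e_2,\dots,e_r$ (a tie $a_2=b_1$ becomes time $0$), and the walks at time $b$ are again in one parity class. By induction the weighted sum over the remaining runs is at most $\Gamma^{r-1}\Phi(S^{i'}_b-S^{j'}_b)$, $e_2=\{i',j'\}$. At least one index of $e_2$, say $j'$, is not in $e_1$. The walk $S^{j'}$ is independent of the other walks and is not involved in run 1. Averaging over $S_b^{j'}$ given the other walks gives at most $\Gamma^{r-1}\psi(b)$ by (S1). The sum over run 1 is then at most $\Gamma^{r-1}\cdot\Gamma\Phi(x_i-x_j)$ by (S2). $\square$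

**Lemma 3.** For even $p\ge2$ there is $C_p$ (depending on $p$ only) such that for $n\ge1$, $\alpha\in(0,1]$ and $C_p\lambda_n\le\alpha$
$$\mathbb E[Y_n(\nu)^p]\le C_p\Big(\frac{\lambda_n}\alpha\Big)^{p/2}\iint\Big(\frac{\sqrt n}{1+|x-y|}\Big)^\alpha\nu\nu .$$

**Proof.** We apply Lemma 2 with $\chi=1_{[0,n]}$ and $\Phi(v)=(\frac{\sqrt n}{1+|v|})^\alpha$. By (R3), (S1) holds with $\psi(b)=C(\frac n{1+b})^{\alpha/2}$, and $\max(1,\psi(b))\le C(\frac n{1+b})^{\alpha/2}$ for $b\le n$, as $\frac n{1+b}\ge\frac12$. Since $(1+b)^{-\alpha/2}\le(1+a)^{-\alpha/2}$, the left side of (S2) is at most $C\lambda_nn^{\alpha/2}\sum_aq_{2a}(v)(1+a)^{-\alpha/2}\le C\frac{\lambda_n}\alpha\Phi(v)$ by (R4). So $\Gamma=C\lambda_n/\alpha$. In (6.1) all times are at most $n$, so each $D$ is counted in $W_\chi$ with weight one. Each run covers two indices, so full support forces $r\ge p/2$. There are at most $(p^2/2)^r$ pair sequences of length $r$. Integrating against $\nu^{\otimes p}$,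
$$\mathbb E[Y_n(\nu)^p]\le\sum_{r\ge p/2}\Big(\frac{p^2}2\Gamma\Big)^r\iint\Phi(x-y)\,\nu\nu,$$
and for $C_p$ large the ratio $\frac{p^2}2\Gamma$ is at most $\frac12$, so the sum is at most twice its first term. $\square$

## 7. Scales, good profiles, and one window

**Scales.** Recall $\ell_0=2\log\frac1\epsilon$, $\eta_k=\ell_k^{-1/4}$, $\ell_{k+1}=(1-\eta_k)\ell_k$. Put $t_k=e^{-\ell_k}$ (so $t_0=\epsilon^2$) and $m_k=Nt_k$. Let $L_0\ge16$ be a large constant (depending on $\theta,t$ and the moment orders used), in particular $e^{-L_0}<t/2$. Take $\epsilon_0$ so small that $\ell_0\ge L_0$ for $\epsilon<\epsilon_0$. As long as $\ell_k\ge L_0$ we have $\eta_k\le\frac12$ and $\ell_k-\ell_{k+1}\ge8$. Let $K$ be the first $k$ with $\ell_{k+1}<L_0$. Since $\ell_{K+1}\ge\frac12\ell_K$, $\ell_K\in[L_0,2L_0]$. Let $N_0=0$, $N_k=\lfloor m_k\rfloor$ for $1\le k\le K$, and $n_k=N_{k+1}-N_k$ for $0\le k<K$. As $m_k/m_{k+1}=e^{-\ell_k^{3/4}}\le e^{-8}$, for $N$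 large
$$\tfrac12m_{k+1}\le n_k\le m_{k+1},\qquad\lfloor n_k/2\rfloor\ge\tfrac15m_{k+1},\qquad N_K<N_*,$$
and all $n_k,\lfloor n_k/2\rfloor$ lie in $[s_1N,e^{-L_0}N]$ with $s_1=s_1(\epsilon)>0$. For these times $\log\frac Nn-\theta=\ell_{k+1}+O(1)$, so Lemma 1(i) gives
$$\lambda_{n_k},\ \lambda_{\lfloor n_k/2\rfloor}=\frac\pi{\ell_{k+1}}\Big(1+O\Big(\frac1{\ell_{k+1}}\Big)\Big).\tag{7.1}$$

**The multiplicative decomposition.** Let
$$\mu_k(z)=\sum_w\mu_0(w)E_w\big[e^{\sum_{i=1}^{N_k}(\beta\omega(i,S_i)-\beta^2/2)}1_{S_{N_k}=z}\big],\quad M_k=\sum_z\mu_k(z)>0,\quad\bar\mu_k=\frac{\mu_k}{M_k},\quad\mathcal F_k=\sigma(\omega(i,\cdot),i\le N_k).$$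
For $k=0$ this agrees with $\mu_0$, and $M_0=1$. By the Markov property $M_{k+1}=\sum_z\mu_k(z)u_{N_k,n_k}(z)$ and $M_*=\sum_z\mu_K(z)u_{N_K,N_*-N_K}(z)$. So
$$M_{k+1}=M_k(1+Y_k),\qquad M_*=M_K(1+Y_*).\tag{7.2}$$
Given $\mathcal F_k$, $Y_k$ is distributed as $Y_{n_k}(\nu)$ with $\nu=\bar\mu_k$. Given $\mathcal F_K$, $Y_*$ is distributed as $Y_{N_*-N_K}(\bar\mu_K)$. In particular $\mathbb E[Y_k|\mathcal F_k]=0$ and $1+Y_k>0$.

**Definition (good profiles).** $\mathcal K_k$ is the set of profiles $\nu$ with $\mathcal E_k(\nu)+\mathcal D_k(\nu)\le e^{\sqrt{\ell_k}}$, where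
$$\mathcal E_k(\nu)=\iint\frac{\sqrt{m_k}}{1+|x-y|}\,\nu\nu,\qquad\mathcal D_k(\nu)=\iint\frac{1+|x-y|^2}{m_k}\,\nu\nu.$$
The first term forbids concentration on scales much smaller than $\sqrt{m_k}$: for $\nu=\delta_0$ it is $\sqrt{m_k}$, which exceeds $e^{\sqrt{\ell_k}}$ for $N$ large. The second forbids spreading much beyond $\sqrt{m_k}$.

*The initial profile is good.* Rounding to $\mathbb Z^2_{\rm even}$ moves a point by at most $1$. With $U'$ an independent copy of $U$ and $\Delta=\sqrt N|U-U'|$, the rounded points have distance at least $\max(0,\Delta-2)$, and $1+\max(0,\Delta-2)\ge\frac13(1+\Delta)$ (check $\Delta\le2$ and $\Delta>2$). Hence $\mathcal E_0(\mu_0)\le3\,\mathbb E\frac\epsilon{|U-U'|}\le C$, a scale-invariant expectation. Also $\mathcal D_0(\mu_0)\le\mathbb E\frac{1+(\Delta+2)^2}{N\epsilon^2}\le C$ for $N$ large, since $\Delta\le2\sqrt N\epsilon$. So $\mu_0\in\mathcal K_0$ if $L_0$ is large.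

*Logarithms on good profiles.* Let $\nu\in\mathcal K_k$. Since $(1+|v|)^2\le2(1+|v|^2)$, we have $\log_+\frac{m_k}{1+|v|^2}\le2\log(1+\frac{\sqrt{2m_k}}{1+|v|})$. Jensen's inequality for the logarithm gives
$$\iint\log_+\frac{m_k}{1+|x-y|^2}\,\nu\nu\le2\sqrt{\ell_k}+2,\qquad\iint\log\frac{1+|x-y|^2}{m_k}\,\nu\nu\le\sqrt{\ell_k}.\tag{7.3}$$
(For the first, $2\log(1+\sqrt2e^{\sqrt{\ell_k}})\le2\sqrt{\ell_k}+2\log(1+\sqrt2)$.)

**Proposition 4.** Let $L_0$ be large, $0\le k<K$, $\nu\in\mathcal K_k$, $n=n_k$, $N$ large. Then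

(a) $|\mathbb E[Y_n(\nu)^2]-\eta_k|\le C\eta_k^2$;

(b) $\mathbb E[Y_n(\nu)^p]\le C_p\eta_k^{p/2}$ for even $p$ (with $L_0\ge L(p)$);

(c) if $\nu_1(z)=\sum_w\nu(w)E_w[e^{\sum_{i=1}^n(\beta\omega(i,S_i)-\beta^2/2)}1_{S_n=z}]$, $f(v)=\frac{\sqrt m}{1+|v|}+\frac{1+|v|^2}m$, $m=m_{k+1}$, and $\mathcal X=\iint f(x-y)\,\nu_1\nu_1$, then $\mathbb E[\mathcal X]\le C$;

(d) for every $\tau$ (with $L_0\ge L(\tau)$): on $\{\bar\mu_k\in\mathcal K_k\}$, $\mathbb P(\bar\mu_{k+1}\notin\mathcal K_{k+1}|\mathcal F_k)\le C_\tau\ell_k^{-\tau}$.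

**Proof of (a): the variance is the one predicted in Section 3.** Note $\log\frac{m_{k+1}}{m_k}=\ell_k-\ell_{k+1}=\eta_k\ell_k$. Since $n\le m_{k+1}$, $\log_+\frac n{1+|v|^2}\le\eta_k\ell_k+\log_+\frac{m_k}{1+|v|^2}$, so (R5) and (7.3) give $\iint\mathcal G_n\,\nu\nu\le\frac1\pi[\eta_k\ell_k+C\sqrt{\ell_k}]$. Since $\lfloor n/2\rfloor\ge m_{k+1}/5$, the lower bound in (R5) is at least $\frac1\pi[\eta_k\ell_k-\log5-\log\frac{1+|v|^2}{m_k}]-C$. By the second part of (7.3), $\iint\mathcal G_{\lfloor n/2\rfloor}\,\nu\nu\ge\frac1\pi[\eta_k\ell_k-C\sqrt{\ell_k}]$. Insert both in (6.2) with (7.1):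
$$\mathbb E[Y_n(\nu)^2]=\frac{\ell_k}{\ell_{k+1}}\Big(1+O\Big(\frac1{\ell_{k+1}}\Big)\Big)\big[\eta_k+O(\ell_k^{-1/2})\big].$$
Now $\ell_k/\ell_{k+1}=1+O(\eta_k)$, $\ell_k^{-1/2}=\eta_k^2$ and $1/\ell_k\le\eta_k$ give (a).

**Proof of (b): higher moments.** Take $\alpha=\ell_k^{-3/4}$ in Lemma 3, so that $\lambda_n/\alpha\le C\ell_k^{-1/4}=C\eta_k$, which is small for $L_0$ large. By Jensen (the power $\alpha\le1$),
$$\iint\Big(\frac{\sqrt n}{1+|x-y|}\Big)^\alpha\nu\nu\le\Big(\frac{m_{k+1}}{m_k}\Big)^{\alpha/2}\mathcal E_k(\nu)^\alpha\le e^{\frac12\alpha\ell_k^{3/4}}e^{\alpha\sqrt{\ell_k}}=e^{1/2}e^{\ell_k^{-1/4}}\le C.$$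

**Proof of (c): the next unnormalized profile is spread out on scale $\sqrt{m_{k+1}}$, on average.** With two replicas, $\mathbb E[\mathcal X]=\iint E_{x,y}\big[\prod_{m'=1}^n(1+\sigma^21_{S_{m'}=S'_{m'}})f(S_n-S'_n)\big]\nu\nu$. Expanding, with first and last coincidence times $a\le b$,
$$\mathbb E[\mathcal X]=\iint\Big\{Ef(x-y+S_{2n})+\sum_{1\le a\le b\le n}q_{2a}(x-y)\,\sigma^2U(b-a)\,Ef(S_{2(n-b)})\Big\}\nu\nu.$$

*First term.* By (R3) with $\alpha=1$, $n\ge m/2$, and $E|v+S_{2n}|^2=|v|^2+2n$, we have $Ef(v+S_{2n})\le C+\frac{|v|^2}m$. Moreover $\iint\frac{|x-y|^2}{m_{k+1}}\nu\nu\le\mathcal D_k(\nu)\frac{m_k}{m_{k+1}}\le e^{\sqrt{\ell_k}-\ell_k^{3/4}}\le1$.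

*Sum over $b$.* For $0\le j\le n$, $Ef(S_{2j})\le C(\frac m{1+j})^{1/2}$: the first part of $f$ by (R3), and the second is $\frac{1+2j}m\le3$, while $\frac m{1+j}\ge\frac12$. Let $g(j)=\sum_{i=0}^j\sigma^2U(i)(\frac m{1+j-i})^{1/2}$. Terms $i\le j/2$ give at most $C\lambda_n(\frac m{1+j})^{1/2}$. For $j\ge1$, Lemma 1(ii) shows that terms $i>j/2$ give at most $\frac C{j\ell_k^2}\sqrt m\sqrt{1+j}\le\frac C{\ell_k^2}(\frac m{1+j})^{1/2}$. With (7.1), $g(j)\le\frac C{\ell_k}(\frac m{1+j})^{1/2}$ for $j\le n$.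

*Sum over $a$.* For $a\le n/2$ we have $n-a\ge n/2\ge m/4$, so $g(n-a)\le C/\ell_k$. For $a>n/2$ use $q_{2a}\le C/n$. Together
$$\sum_{a=1}^nq_{2a}(v)g(n-a)\le\frac C{\ell_k}\mathcal G_n(v)+\frac Cn\sum_{0\le j\le n}\frac1{\ell_k}\Big(\frac m{1+j}\Big)^{1/2}\le\frac C{\ell_k}(\mathcal G_n(v)+1).$$
By the proof of (a), $\iint\mathcal G_n\,\nu\nu\le C\ell_k$. So $\mathbb E[\mathcal X]\le C$.

**Proof of (d): a good profile is followed by a good one.** Condition on $\mathcal F_k$ and put $\nu=\bar\mu_k$. Then $\bar\mu_{k+1}=\nu_1/(1+Y_k)$, where $\nu_1$ is built from the environment of the window, and so $\mathcal E_{k+1}(\bar\mu_{k+1})+\mathcal D_{k+1}(\bar\mu_{k+1})=\mathcal X/(1+Y_k)^2$. If $|Y_k|\le\frac12$ this is at most $4\mathcal X$. Hence by Markov's inequality, (b) and (c), the probability is at most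
$$\mathbb P(|Y_k|>\tfrac12\,|\,\mathcal F_k)+\mathbb P(\mathcal X>\tfrac14e^{\sqrt{\ell_{k+1}}}\,|\,\mathcal F_k)\le2^pC_p\ell_k^{-p/8}+Ce^{-\sqrt{\ell_{k+1}}};$$
take $p\ge8\tau$ even. $\square$

## 8. Multiplying the windows: proof of Theorem 1

Let $H\ge1$ and $h\in[0,H]$ (for Theorem 1, $H=1$; general $H$ is used in Section 9). Put
$$G_k=\bigcap_{j\le k}\{\bar\mu_j\in\mathcal K_j\},\qquad\mathrm{Bad}_{k+1}=\{\bar\mu_{k+1}\notin\mathcal K_{k+1}\},\qquad A_k=\mathbb E[M_k^h;G_k].$$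
Since $\mu_0\in\mathcal K_0$, $A_0=1$.

**Step 1: one factor.** This step makes (3.1) precise. For $y\ge-1$,
$$|(1+y)^h-1-hy-a_hy^2|\le C_H(|y|^3+|y|^{p_0}),\qquad p_0\ge\max(4,H)\text{ even}.$$
For $|y|\le\frac12$ this is Taylor's formula. For $|y|>\frac12$ the left side is at most $C_H(1+|y|^{p_0})$ and $1\le2^{p_0}|y|^{p_0}$. By Proposition 4(a),(b), $\mathbb E[Y_k|\mathcal F_k]=0$ and $\mathbb E|Y|^3\le(\mathbb EY^2\,\mathbb EY^4)^{1/2}\le C\eta_k^{3/2}$, we get on $G_k$
$$\big|\mathbb E[(1+Y_k)^h|\mathcal F_k]-1-a_h\eta_k\big|\le C_H\eta_k^{3/2}.\tag{8.1}$$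
By Cauchy–Schwarz, Proposition 4(b), and 4(d) with $\tau\ge4$, on $G_k$
$$\mathbb E[(1+Y_k)^h1_{\mathrm{Bad}_{k+1}}|\mathcal F_k]\le C_H\ell_k^{-2}\le C_H\eta_k^{3/2}.\tag{8.2}$$

**Step 2: the product.** This step computes $A_k$ up to constants. Since $A_{k+1}=\mathbb E\big[M_k^h1_{G_k}\mathbb E[(1+Y_k)^h(1-1_{\mathrm{Bad}_{k+1}})|\mathcal F_k]\big]$,
$$A_k(1+a_h\eta_k-C\eta_k^{3/2})\le A_{k+1}\le A_k(1+a_h\eta_k+C\eta_k^{3/2}),$$
with both brackets at least $\frac12$ for $L_0$ large. Take logarithms. Since $\log\frac{\ell_j}{\ell_{j+1}}=-\log(1-\eta_j)=\eta_j+O(\eta_j^2)$, the main terms sum to $a_h\log\frac{\ell_0}{\ell_k}$. The errors are at most a constant times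
$$\sum_{j<K}\eta_j^{3/2}=\sum_{j<K}(\ell_j-\ell_{j+1})\ell_j^{-9/8}\le\int_{L_0}^\infty s^{-9/8}\,\mathrm ds<\infty,\tag{8.3}$$
where we used $\ell_j-\ell_{j+1}=\ell_j^{3/4}$ and $\ell_K\ge L_0$. Hence
$$C_H^{-1}(\ell_0/\ell_k)^{a_h}\le A_k\le C_H(\ell_0/\ell_k)^{a_h},\qquad0\le k\le K.\tag{8.4}$$

**Step 3: lower bound (any $h\in[0,H]$).** After scale $K$ only an order-one piece of the polymer remains; we show that it does not destroy the mass. On $G_K$, by (6.2), monotonicity of $\lambda$ and $\mathcal G$, Lemma 1(iii), (R5), (7.3) and $\log_+\frac{N_*}{m_K}\le\ell_K+\log_+(t+1)$,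
$$\mathbb E[Y_*^2|\mathcal F_K]\le\lambda_{N_*}\iint\mathcal G_{N_*}\,\bar\mu_K\bar\mu_K\le C(\ell_K+\log_+(t+1)+\sqrt{\ell_K}+1)\le C.$$
By the Paley–Zygmund inequality, $\mathbb E[(1+Y_*)^h|\mathcal F_K]\ge2^{-h}\,\mathbb P(1+Y_*\ge\frac12|\mathcal F_K)\ge2^{-h}\frac1{4(1+C)}$. So $\mathbb E[M_*^h]\ge cA_K\ge c\,\ell_0^{a_h}$, as $\ell_K\in[L_0,2L_0]$.

**Step 4: upper bound ($h\in[0,1]$).** Here bad profiles must be paid for, and concavity pays. By conditional Jensen, $\mathbb E[(M_j/M_i)^h|\mathcal F_i]\le1$ for $j\ge i$, and likewise with $M_*$ in place of $M_j$, whatever the profile is at scale $i$. Split according to the first bad index ($\mu_0$ is good) and use (8.2), (8.4):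
$$\mathbb E[M_*^h]\le\mathbb E[M_K^h]\le A_K+\sum_{k<K}\mathbb E[M_{k+1}^h;G_k\cap\mathrm{Bad}_{k+1}]\le A_K+C\sum_{k<K}A_k\ell_k^{-2}\le C\ell_0^{a_h}\Big(\ell_K^{-a_h}+\sum_{k<K}\ell_k^{-a_h-2}\Big)\le C\ell_0^{a_h}.$$
The last step holds because $0\le-a_h\le\frac18$ and $\sum_{k<K}\ell_k^{-15/8}=\sum_{k<K}(\ell_k-\ell_{k+1})\ell_k^{-3/4-15/8}\le\int_{L_0}^\infty s^{-21/8}\,\mathrm ds<\infty$.

All constants are independent of $\epsilon$, of $N$ (large) and of $h\in[0,1]$. This is (2.2), and letting $N\to\infty$ as in Section 2,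
$$\mathbb E[\mathscr Z^\theta_t(B(x,\epsilon))^h]=\Big(\frac{\pi\epsilon^2}2\Big)^h\lim_N\mathbb E[M_*^h]\asymp\epsilon^{2h}(\log\tfrac1\epsilon)^{a_h}.$$
Theorem 1 is proved, and with it the conjecture. $\blacksquare$

## 9. Moments of every order $h\ge0$: a logarithmic weight and Theorem 2

Two points of the previous argument used $h\le1$: the limit $N\to\infty$, and the conditional Jensen inequality in Step 4. Both are repaired by a bound on a high moment of $M_*/M_k$. Lemma 3 does not give it for the full remaining time: it needs $C_p\lambda_n\le\alpha\le1$, and $\lambda_{N_*}$ is only known to be bounded. In Lemma 2 we now use powers of a logarithm as weight. Integrating $\log^{q-1}$ against $\mathrm ds/s$ produces a factor $\frac1q$, which can be made small.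

**Lemma 5.** For even $P$ there are $q=q_P$ and $C$ (depending on $P,\theta,t$) such that for $N$ large, $n\le N_*$, and $\nu$ a finitely supported probability on a parity class,
$$\mathbb E\Big[\Big(\sum_w\nu(w)u_{0,n}(w)\Big)^P\Big]\le C\iint\Big(1+\log_+\frac N{1+|x-y|^2}\Big)^q\nu\nu.$$

**Proof.** Let $q\ge2$ be large, $T=2q$, $y=N/\kappa$ with $\log\kappa\ge2T+4C_\theta$ ($C_\theta\ge0$ as in (5.2) and Lemma 1(iii)), $\Lambda(s)=T+\log_+(y/s)$, $\chi(b)=e^{-b/y}$, $\Phi(v)=\Lambda(1+|v|^2)^q$. In this proof $C$ is *absolute* (not depending on $q,\theta$), for $q$ larger than an absolute constant.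

*Slow variation of $\Lambda$.* For $s\le s'$ and $0\le q'\le q$, since $\Lambda(s)\le\Lambda(s')+\log\frac{s'}s$ and $\Lambda\ge T$,
$$\Lambda(s)^{q'}\le\Lambda(s')^{q'}\Big(1+\frac{\log(s'/s)}{\Lambda(s')}\Big)^{q'}\le\Lambda(s')^{q'}\Big(\frac{s'}s\Big)^{q'/T}\le\Lambda(s')^{q'}\Big(\frac{s'}s\Big)^{1/2}.\tag{9.1}$$

*Condition (S1).* Let $u=v-z$. If $|u|^2\ge b$, then $\Lambda(1+|u|^2)^q\le\Lambda(1+b)^q$. For $|u|^2<b$ use (9.1) with $s=1+|u|^2$, $s'=1+b$, together with $q_b\le\frac C{1+b}$ and $\sum_{|u|^2<b}(1+|u|^2)^{-1/2}\le C(1+b)^{1/2}$. So (S1) holds with $\psi(b)=C\Lambda(1+b)^q$, and we may take $C\ge1$, so $\max(1,\psi)=\psi$.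

*Run sums.* For $1\le k\le y$, (5.2) gives $\log N(1-\rho_k)\ge\frac12\log\frac yk+\frac12\log\kappa-C_\theta\ge\frac12\Lambda(k)$, so $\lambda_k\le\frac{\sigma^2}{1-\rho_k}\le\frac C{\Lambda(k)}$. Since $\Lambda\ge2q$, for $q$ large also $\log N(1-\rho_k-C'\sigma^2)\ge\frac14\Lambda(k)$, and Lemma 1(ii) gives $\sigma^2U(k)\le\frac C{k\Lambda(k)^2}$ for $1\le k\le y$. By Lemma 1(iii), $\sigma^2\sum_kU(k)e^{-k/y}\le\frac CT$. Put
$$J(a)=\sum_{k\ge0}\sigma^2U(k)e^{-k/y}\Lambda(1+a+k)^q.$$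
If $1+a\le y$, the terms $k\le1+a$, $1+a<k\le y$, $k>y$ give respectively at most
$$\Lambda(1+a)^q\lambda_{1+a}\le C\Lambda(1+a)^{q-1},\qquad C\int_{1+a}^y\Lambda(s)^{q-2}\frac{\mathrm ds}s\le C\Lambda(1+a)^{q-1},\qquad CT^{q-1}.$$
For the second we used $\Lambda(1+a+k)\le\Lambda(k)$ and that $\Lambda(s)^{q-2}/s$ is decreasing; the integral is $\frac1{q-1}[\Lambda(1+a)^{q-1}-T^{q-1}]$. For the third, $\Lambda=T$ beyond $y$. If $1+a>y$, then $J(a)\le T^q\cdot\frac CT=CT^{q-1}$. So $J(a)\le C\Lambda(1+a)^{q-1}$ for all $a\ge0$.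

*Condition (S2).* With $b=a+k$, the left side is $C\sum_aq_{2a}(v)e^{-a/y}J(a)\le C\,\Sigma$, where $\Sigma:=\sum_{a\ge0}q_{2a}(v)e^{-a/y}\Lambda(1+a)^{q-1}$. Let $R=1+|v|^2$.

- Terms $1+a\le R$: by (R1) and (9.1) they give at most $\Lambda(R)^{q-1}\sum_{1+a\le R}\frac C{1+a}(\frac R{1+a})^{1/2}e^{-|v|^2/(C(1+a))}$. Here $e^{-|v|^2/(C(1+a))}\le C(\frac{1+a}R)^{3/2}$ (if $v=0$, then $a=0$ and $R=1$). Each summand is then at most $\frac CR$, so the total is at most $C\Lambda(R)^{q-1}\le\frac Cq\Lambda(R)^q$.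
- Terms $R<1+a\le y$ give at most $C\int_R^y\Lambda(s)^{q-1}\frac{\mathrm ds}s\le\frac Cq\Lambda(R)^q$.
- Terms $1+a>\max(R,y)$ give at most $CT^{q-1}\sum_{s>y}\frac1se^{-s/y}\le CT^{q-1}\le\frac Cq\Lambda(R)^q$.

So (S2) holds with $\Gamma=C_5/q$, $C_5$ absolute.

*Conclusion.* By the expansion of Section 6 with $J=\{1,\dots,P\}$, separating $D=\emptyset$, and since $1\le e^{N_*/y}e^{-b_r/y}$ for $b_r\le N_*$, Lemma 2 gives
$$\mathbb E\Big[\prod_{i\le P}u_{0,n}(x_i)\Big]\le1+e^{N_*/y}\sum_{r\ge1}\sum_{e_1\dots e_r}\Big(\frac{C_5}q\Big)^r\Phi(x_{e_1}),$$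
where $\Phi(x_e)$ means $\Phi(x_i-x_j)$ for $e=\{i,j\}$. There are at most $(P^2/2)^{r-1}$ choices of $e_2,\dots,e_r$. Take $q\ge P^2C_5$, sum the geometric series, integrate against $\nu^{\otimes P}$, and use $1\le\Lambda(s)\le C_q(1+\log_+\frac Ns)$. The factor $e^{N_*/y}\le e^{\kappa(t+1)}$ is a constant. $\square$

**From a good profile.** This step turns Lemma 5 into a power of $\ell_k$. If $\nu\in\mathcal K_k$, then $1+\log_+\frac N{1+|v|^2}\le1+\ell_k+\log_+\frac{m_k}{1+|v|^2}$ and $\log_+\frac{m_k}{1+|v|^2}\le2\log(e^q+\frac{\sqrt{2m_k}}{1+|v|})$. The function $s\mapsto\log^q(e^q+s)$ is concave on $s\ge0$, because $\frac{\log^{q-1}Z}Z$ is decreasing for $\log Z\ge q-1$. So Jensen bounds $\iint\log^q(\cdot)\,\nu\nu$ by $\log^q(e^q+\sqrt2e^{\sqrt{\ell_k}})\le C_q\ell_k^{q/2}$. By Lemma 5 with $n=N_*-N_k$,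
$$\mathbb E[(M_*/M_k)^P|\mathcal F_k]\le C\ell_k^q\quad\text{on }\{\bar\mu_k\in\mathcal K_k\},\ 0\le k\le K.\tag{9.2}$$

**Proof of Theorem 2.** Take $P\ge2H+2$ even, $q=q_P$, and Proposition 4(d) with $\tau\ge q+4$; then fix $L_0$.

*Passage to the limit.* For $k=0$, (9.2) gives $\sup_{N\text{ large}}\mathbb E[M_*^P]<\infty$ for fixed $\epsilon$. So $M_*^h$ is uniformly integrable for $h\le H$, and $\mathbb E[X_N^h]\to\mathbb E[X^h]$.

*Lower bound, and $h\le1$.* The lower bound for $\mathbb E[M_*^h]$ was proved in Step 3 of Section 8 for all $h\in[0,H]$. For $h\le1$ the statement is Theorem 1.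

*Upper bound, $1<h\le H$.* By Hölder and (9.2), on $G_k$, using $h/P\le\frac12$,
$$\mathbb E[(M_*/M_k)^h1_{\mathrm{Bad}_{k+1}}|\mathcal F_k]\le(C\ell_k^q)^{h/P}\,\mathbb P(\mathrm{Bad}_{k+1}|\mathcal F_k)^{1-h/P}\le C\ell_k^{q/2-\tau/2}\le C\ell_k^{-2},$$
and $\mathbb E[(M_*/M_K)^h|\mathcal F_K]\le C$ on $G_K$, as $\ell_K\le2L_0$. Splitting at the first bad index, by (8.4) and $a_h\ge0$,
$$\mathbb E[M_*^h]\le CA_K+C\sum_{k<K}A_k\ell_k^{-2}\le C\ell_0^{a_h}\Big(1+\sum_{k<K}\ell_k^{-2}\Big)\le C\ell_0^{a_h},$$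
since $\sum_{k<K}\ell_k^{-2}=\sum_{k<K}(\ell_k-\ell_{k+1})\ell_k^{-11/4}\le\int_{L_0}^\infty s^{-11/4}\,\mathrm ds$. $\blacksquare$

## 10. Upper tail of the mass by tilting: Corollary 3

We return to $M=\frac2{\pi\epsilon^2}\mathscr Z^\theta_t(B(x,\epsilon))$ and $\ell=\log\frac1\epsilon$. By Theorem 2, $\mathbb E[M^h]\asymp\ell^{a_h}$ for each $h\ge0$. The event in question is $\{M\ge\frac2\pi\ell^\gamma\}$.

**Upper bound.** With $h=\gamma+\frac12>0$, Markov's inequality gives $\mathbb P(M\ge\frac2\pi\ell^\gamma)\le C\ell^{-h\gamma+a_h}=C\ell^{-h^2/2}$, because $a_h-h(h-\frac12)=-\frac{h^2}2$.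

**Lower bound.** We tilt the law so that $M$ is typically near a power slightly above $\ell^\gamma$. Let $\delta>0$ be small, $\gamma'=\gamma+2\delta$, $h'=\gamma'+\frac12$, and $\mathrm d\mathbb Q=\frac{M^{h'}}{\mathbb E[M^{h'}]}\mathrm d\mathbb P$. For $u=\delta\in(0,h')$, since $a_{h'+u}-a_{h'}=u\gamma'+\frac{u^2}2$,
$$\mathbb Q(M>\ell^{\gamma'+\delta})\le\ell^{-u(\gamma'+\delta)}\frac{\mathbb E[M^{h'+u}]}{\mathbb E[M^{h'}]}\le C\ell^{-u\delta+u^2/2}=C\ell^{-\delta^2/2}.$$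
Similarly, with $h'-u>0$ and $a_{h'-u}-a_{h'}=-u\gamma'+\frac{u^2}2$,
$$\mathbb Q(M<\ell^{\gamma'-\delta})\le\ell^{u(\gamma'-\delta)}\frac{\mathbb E[M^{h'-u}]}{\mathbb E[M^{h'}]}\le C\ell^{-\delta^2/2}.$$
So for small $\epsilon$ the $\mathbb Q$-probability of $\{\ell^{\gamma'-\delta}\le M\le\ell^{\gamma'+\delta}\}$ is at least $\frac12$. On this event $M\ge\ell^{\gamma+\delta}\ge\frac2\pi\ell^\gamma$. Undoing the tilt,
$$\mathbb P(M\ge\tfrac2\pi\ell^\gamma)\ge\mathbb P(\ell^{\gamma'-\delta}\le M\le\ell^{\gamma'+\delta})\ge\ell^{-h'(\gamma'+\delta)}\,\mathbb E[M^{h'}]\cdot\tfrac12\ge c\,\ell^{-h'^2/2-h'\delta}.$$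
Let $\epsilon\to0$ and then $\delta\downarrow0$: here $h'\to\gamma+\frac12$, and the exponent tends to $-\frac12(\gamma+\frac12)^2$. $\blacksquare$
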